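# Return probabilities of random walk on dynamical percolation

## 1. Two attempted steps on the integers

Put a walker at $0\in\mathbb Z$. Each edge of $\mathbb Z$ is open with probability $p$ and closed with probability $1-p$. At random times, at rate $\mu$, an edge refreshes: it forgets its state and is open or closed again by a fresh $p$-coin. The walker tries to step twice, at two times that are $s$ apart. Each time it picks one of the two incident edges by a fair coin, crosses it if it is open, and stays put otherwise. What is the probability that it is back at $0$ after the two attempts?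

Let $q=e^{-\mu s}$ be the probability that a given edge does not refresh between the two attempts. An edge seen open at the first attempt is open at the second with probability $q+(1-q)p=p+q(1-p)$. An edge seen closed is closed at the second attempt with probability $q+(1-q)(1-p)=(1-p)+qp$. There are two ways to be back at $0$.

* The first attempt succeeds (probability $p$), the second picks the same edge (probability $\frac12$), and that edge is open. This contributes $\frac p2\big(p+q(1-p)\big)$.
* The first attempt fails (probability $1-p$) and the second fails too. With probability $\frac12$ it picks the same edge, which is closed with probability $(1-p)+qp$. With probability $\frac12$ it picks the other edge, closed with probability $1-p$. This contributes $(1-p)\big((1-p)+\frac{qp}2\big)$.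

The sum is
$$(1-p)^2+\frac{p^2}2+q\,p(1-p).\tag{1}$$
The first two terms are the answer when every attempted edge is fresh ($q=0$). The last term is the effect of memory: having crossed an edge, the walker finds it more likely open for the way back, and having been blocked, it is more likely blocked again. Here memory only helps it return.

Now let the walker attempt steps at the rings of a rate-1 clock. If every attempted edge were fresh, each attempt would be a step of the kernel $R=(1-p)I+pP$, where $P$ is the step of simple random walk. With $\Delta=I-P$, the law at time $t$ would be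
$$\sum_{n\ge0}e^{-t}\frac{t^n}{n!}R^n=e^{-t(I-R)}=e^{-pt\Delta},$$
which is simple random walk run at speed $p$. The true walk has memory, over a long time it revisits many remembered edges, and the gains in (1) could pile up. Does the return probability still decay like that of simple random walk, up to constants in time and in value? And what happens when $\mathbb Z$ is replaced by an arbitrary transitive graph?

Here is the precise setting. Throughout, $G=(V,E)$ is an infinite, connected, locally finite, vertex-transitive simple graph, $d$ is its degree, $\Gamma=\mathrm{Aut}(G)$, $\Omega=\{0,1\}^E$, and $\mu\in(0,1]$, $p\in(0,1)$ are fixed.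

**Definition (random walk on dynamical percolation).** It is the Markov process $(X_t,\eta_t)_{t\ge0}$ with $X_t\in V$, $\eta_t\in\Omega$ ($1$ = open, $0$ = closed) in which each edge, independently, refreshes at rate $\mu$; when refreshed it becomes open with probability $p$ and closed with probability $1-p$, independently of everything else. At rate $1$ the walker chooses a uniform neighbor of its location and jumps there if the joining edge is open; otherwise it stays. A ring of the walker's clock is called an *attempt*.

The environment evolves on its own, and the walker makes finitely many attempts in bounded time. We start with $X_0=o$ and $\eta_0\sim\pi_p$, the product of $\mathrm{Ber}(p)$ measures, which is stationary for the environment. Let $Q_t=Q_t(o,o)$ be the probability that $X_t=o$, and let $P_t=P_t(o,o)$ be the return probability at time $t$ of the continuous-time simple random walk on $G$, which at rate $1$ jumps to a uniform neighbor. The question, whose source is Jonathan Hermon and Perla Sousi, "A comparison principle for random walk on dynamical percolation",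 arXiv:1902.02770 (2019), is whether $\frac1CP_{Ct}\le Q_t\le CP_{t/C}$ for all $t$, with a constant $C=C(G,p,\mu)$.

**Theorem 1.** For every infinite connected vertex-transitive $G$ there is $C=C(G,p,\mu)\ge1$ with
$$\tfrac1C P_{Ct}\le Q_t\le C P_{t/C}\qquad\text{for all }t\ge0.$$

The proof gives more. The words "unimodular" and "amenable" are defined in Section 2.

**Theorem 2.** Let $\kappa=\frac{\mu}{1+\mu}e^{-1/\mu}$.

(a) If $G$ is unimodular, then $P_{pt}\le Q_t$ for all $t\ge0$, and $Q_t\le CP_{t/C}$ for all $t\ge0$ with $C=C(p,\mu)$ not depending on $G$.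

(b) If $G$ is amenable, then $P_{pt}\le Q_t$ for all $t\ge 0$, and for every $a\in(0,p\kappa)$ there is $C=C(G,p,\mu,a)$ with $Q_t\le CP_{at}$ for all $t\ge0$.

(c) The constant $p$ in these lower bounds is optimal: if $a\ge0$ and $Q_t\ge P_{at}$ for arbitrarily small $t>0$, then $a\ge p$.

So the guess suggested by (1), that memory can only increase the return probability above $P_{pt}$, is a theorem on unimodular graphs.

**Facts about simple random walk.** On $\ell^2(V)$, $P(x,y)=\frac1d$ for $x\sim y$ defines a self-adjoint operator with $\|P\|\le1$, so $0\le\Delta\le2$, and $R=(1-p)I+pP=I-p\Delta$ has $\|R\|\le1$. Let $\nu$ be the spectral measure of $\Delta$ at $\delta_o$, the probability measure on $[0,2]$ with $\langle\varphi(\Delta)\delta_o,\delta_o\rangle=\int\varphi\,d\nu$ for bounded Borel $\varphi$. Then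
$$P_t=\langle e^{-t\Delta}\delta_o,\delta_o\rangle=\int e^{-t\lambda}\,d\nu(\lambda),\qquad P_t\ \text{is nonincreasing},\qquad P_t\ge e^{-t},\tag{2}$$
the last because with probability $e^{-t}$ the clock does not ring up to time $t$.

## 2. Amenability and mass transport

**Definition (amenable).** For finite $F\subset V$ let $\partial F$ be the set of edges with exactly one endpoint in $F$. Put $h=\inf\{|\partial F|/|F|:F\subset V\text{ finite, nonempty}\}$. The graph $G$ is *amenable* if $h=0$.

For $\mathbb Z$, intervals of $n$ vertices have $|\partial F|/|F|=2/n$, so $h=0$. For the 3-regular tree, a set $F$ of $n$ vertices spans a forest, hence at most $n-1$ edges, so $|\partial F|\ge3n-2(n-1)=n+2$ and $h\ge1$: nonamenable.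

**Definition (unimodular).** $G$ is *unimodular* if the mass transport principle (MTP) holds: $\sum_yf(o,y)=\sum_yf(y,o)$ for every $f:V\times V\to[0,\infty]$ that is diagonally invariant, that is, $f(\gamma x,\gamma y)=f(x,y)$ for $\gamma\in\Gamma$.

Read $f(x,y)$ as mass sent from $x$ to $y$: what $o$ sends equals what $o$ receives. On a Cayley graph with edges $x\sim xs$ and $o$ the identity, left multiplications are automorphisms, so $f(o,y)=f(y^{-1},o)$, and summing over $y$ gives the MTP.

A transitive graph on which the MTP fails: take the 3-regular tree and fix an end, so that every vertex has one parent (its neighbor toward the end) and two children. Also join every vertex to its grandparent. If $x,y$ have ancestor lines $x=x_0,x_1,\dots$ and $y=y_0,y_1,\dots$, send $x_n\mapsto y_n$ and extend by mapping the other child of $x_n$ to that of $y_n$, with its subtree of descendants. Every vertex descends from some $x_n$, so this is a bijection; it respects parents. So the graph is transitive. A vertex and its parent have three common neighbors (the grandparent and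 the two children of the vertex), while a vertex and its grandparent have one (the parent), so automorphisms preserve tree edges. Among the tree neighbors $z$ of $x$, the parent is the one for which only one of the two other tree neighbors of $z$ is adjacent to $x$ (the grandparent is, the sibling is not); for a child $z$ both are. So automorphisms preserve the parent relation, and $f(x,y)=\mathbf 1\{y\text{ is the parent of }x\}$ is diagonally invariant. But $o$ sends mass $1$ and receives mass $2$.

**Lemma 1.** (i) An amenable $G$ is unimodular. (ii) If $G$ is nonamenable, then $\|P\|\le1-\frac{h^2}{2d^2}<1$. (iii) If $G$ is amenable, then $0\in\mathrm{spec}(\Delta)$.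

*Proof.* (i) First let $f\ge0$ be bounded, diagonally invariant and zero on pairs at distance more than $r$. By transitivity $a=\sum_yf(x,y)$ and $b=\sum_yf(y,x)$ do not depend on $x$, and they are finite. For finite $F$, both
$$a|F|=\sum_{x\in F}\sum_yf(x,y)\quad\text{and}\quad b|F|=\sum_{x\in F}\sum_yf(y,x)$$
equal $\sum_{x,y\in F}f(x,y)$ plus terms with $x\in F$, $y\notin F$, $d(x,y)\le r$. A geodesic from such an $x$ to $y$ crosses $\partial F$, so $x$ is within distance $r$ of the endpoint in $F$ of some edge of $\partial F$. So at most $|\partial F|\,|\mathrm{Ball}(r)|$ vertices $x$ occur, each contributing at most $a$ (respectively $b$). Hence $|a-b|\,|F|\le(a+b)|\mathrm{Ball}(r)|\,|\partial F|$. Taking $F$ with $|\partial F|/|F|\to0$ gives $a=b$. For general $f$, apply this to $\min(f,n)\mathbf 1\{d(x,y)\le n\}$ and let $n\to\infty$ by monotone convergence.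

(ii) Let $f\ge0$ be finitely supported. Writing $f(x)^2=\int_0^\infty\mathbf 1\{f(x)^2>s\}\,ds$,
$$h\|f\|^2=h\int_0^\infty|\{f^2>s\}|\,ds\le\int_0^\infty|\partial\{f^2>s\}|\,ds=\sum_{xy\in E}|f(x)^2-f(y)^2|,$$
since $xy\in\partial\{f^2>s\}$ exactly for $s$ between $f(x)^2$ and $f(y)^2$ (up to an endpoint). Factor $|f(x)^2-f(y)^2|=|f(x)-f(y)|\,(f(x)+f(y))$ and use Cauchy–Schwarz together with
$$\sum_{xy\in E}(f(x)-f(y))^2=d\langle\Delta f,f\rangle,\qquad\sum_{xy\in E}(f(x)+f(y))^2\le2\sum_{xy\in E}(f(x)^2+f(y)^2)=2d\|f\|^2.$$
This gives $h^2\|f\|^4\le2d^2\langle\Delta f,f\rangle\|f\|^2$, that is, $\langle Pf,f\rangle\le(1-\frac{h^2}{2d^2})\|f\|^2$. For general finitely supported $f$, $|\langle Pf,f\rangle|\le\langle P|f|,|f|\rangle$. By density and self-adjointness this bounds $\|P\|$.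

(iii) $\langle\Delta\mathbf 1_F,\mathbf 1_F\rangle/\|\mathbf 1_F\|^2=|\partial F|/(d|F|)$ has infimum $0$, and $\Delta\ge0$. $\blacksquare$

So transitive graphs fall into two overlapping classes that cover everything: nonamenable ones, where $\|P\|<1$, and unimodular ones, where we have the MTP. The proof treats them by different means.

## 3. Reversibility and a convexity bound

The walk alone is not Markov, but the pair $(X,\eta)$ is, and it is reversible. Let $m$ be counting measure times $\pi_p$ on $V\times\Omega$, let $S_tg(x,\eta)=\mathbb E_{x,\eta}[g(X_t,\eta_t)]$, and let $A_t(x,y)=\mathbb P_{x,\pi_p}(X_t=y)$. Then $Q_t=A_t(o,o)$.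

**Lemma 2.** $(S_t)$ is a semigroup of symmetric contractions on $L^2(m)$, and $\int fS_tg\,dm=\int gS_tf\,dm$ for all measurable $f,g\ge0$.

*Proof.* The semigroup property is the Markov property. Let $f,g\ge0$. Condition on the attempt times $t_1<\dots<t_n$ in $[0,t]$, which are independent of the environment. A *word* is $(x_0,e_1,x_1,\dots,e_n,x_n)$ with $e_i\ni x_{i-1}$ and $x_i$ an endpoint of $e_i$: at attempt $i$ the walker at $x_{i-1}$ tries $e_i$ and ends at $x_i$. So $\int fS_tg\,dm$ is the sum over words of
$$d^{-n}\,\mathbb E_{\pi_p}\Big[f(x_0,\eta_0)\prod_i\mathbf 1\{\eta_{t_i}(e_i)=\mathbf 1\{x_i\ne x_{i-1}\}\}\;g(x_n,\eta_t)\Big],$$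
averaged over the attempt times. A single edge is a two-state chain with transition probabilities
$$\alpha\to\beta\ \text{in time }s:\qquad e^{-\mu s}\mathbf 1\{\alpha=\beta\}+(1-e^{-\mu s})\mathrm{Ber}_p(\beta),\tag{3}$$
where $\mathrm{Ber}_p(1)=p$, $\mathrm{Ber}_p(0)=1-p$. Multiplied by $\mathrm{Ber}_p(\alpha)$ this is symmetric in $\alpha,\beta$, so each edge, and therefore the stationary environment, is reversible. Replacing $\eta_s$ by $\eta_{t-s}$ turns the expectation into
$$\mathbb E_{\pi_p}\Big[g(x_n,\eta_0)\prod_i\mathbf 1\{\eta_{t-t_i}(e_i)=\mathbf 1\{x_i\ne x_{i-1}\}\}\;f(x_0,\eta_t)\Big],$$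
which is the term for the reversed word $(x_n,e_n,\dots,e_1,x_0)$ with attempt times $t-t_i$ and with $f,g$ interchanged. The reversed word is again a word, since $e_i$ contains both $x_{i-1}$ and $x_i$. The law of the attempt times is invariant under $s\mapsto t-s$. Summing over words and averaging gives the identity.

With $f=1$ the identity gives $\int S_t|g|\,dm=\int|g|\,dm$, so $S_t$ respects $m$-null sets. By Cauchy–Schwarz $|S_tg|^2\le S_t(|g|^2)$, and $\int S_t(|g|^2)\,dm=\int|g|^2S_t1\,dm=\int|g|^2\,dm$: contraction. Symmetry on $L^2(m)$ follows by linearity. $\blacksquare$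

For $u\in\ell^2(V)$ write $(u\otimes1)(x,\eta)=u(x)$. Then
$$\langle S_t(u\otimes1),u\otimes1\rangle=\langle A_tu,u\rangle.\tag{4}$$
The kernel $A_t$ is symmetric (take $f=\delta_x\otimes1$, $g=\delta_y\otimes1$ in Lemma 2), has row sums $1$, hence is a contraction of $\ell^2(V)$, and is $\Gamma$-invariant.

**Lemma 3.** If $\|u\|_{\ell^2(V)}=1$, then $\langle A_tu,u\rangle\ge\exp(-pt\langle\Delta u,u\rangle)$.

*Proof.* The purpose is to pass from infinitesimal time, where the walk looks like $R$, to time $t$. Let $v=u\otimes1$, a unit vector, and $\varphi(t)=\langle S_tv,v\rangle=\|S_{t/2}v\|^2\ge0$. By Cauchy–Schwarz $\varphi(t)\ge\langle S_{t/2}v,v\rangle^2=\varphi(t/2)^2$, and iterating, $\varphi(t)\ge\varphi(t2^{-k})^{2^k}$.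

For small times: given exactly one attempt before time $s$, the chosen edge is in a $\mathrm{Ber}(p)$ state at that moment, by stationarity. Hence
$$A_s=e^{-s}I+se^{-s}R+B_s,\tag{5}$$
where $B_s\ge0$ is entrywise nonnegative, symmetric (the other three kernels are), with row sums $\mathbb P(\text{at least two attempts})\le s^2/2$, so $\|B_s\|\le s^2/2$. Since $R=I-p\Delta$,
$$\varphi(s)=e^{-s}(1+s)-pse^{-s}\langle\Delta u,u\rangle+O(s^2)=1-ps\langle\Delta u,u\rangle+O(s^2).$$
Put $s=t2^{-k}$, raise to the power $2^k$, and let $k\to\infty$. $\blacksquare$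

**What this gives on $\mathbb Z$.** With $u=\delta_o$ Lemma 3 gives only $Q_t\ge e^{-pt}$, since $\langle\Delta\delta_o,\delta_o\rangle=1$. To do better use spread-out $u$. By Lemma 2 and Cauchy–Schwarz, $A_t(x,y)=\langle S_{t/2}(\delta_y\otimes1),S_{t/2}(\delta_x\otimes1)\rangle\le\sqrt{A_t(x,x)A_t(y,y)}=Q_t$, so for $u\ge0$ with $\|u\|_2=1$ we get $Q_t\|u\|_1^2\ge\langle A_tu,u\rangle$. On $\mathbb Z$ take $T(k)=(n-|k|)_+$. Then $\|T\|_1=n^2$, $\|T\|_2^2=\frac{2n^3+n}3$, and $\langle\Delta T,T\rangle=\frac12\cdot2n=n$. With $u=T/\|T\|_2$,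
$$Q_t\ge\frac{2n^2+1}{3n^3}\exp\Big(-\frac{3pt}{2n^2+1}\Big)\ge\frac2{3n}\exp\Big(-\frac{3pt}{2n^2}\Big),$$
and $n=\lceil\sqrt t\rceil\le2\sqrt t$ yields $Q_t\ge\frac13e^{-3p/2}t^{-1/2}$ for $t\ge1$.

**Where this stops.** On a general graph we have no single $u$ for each $t$ with the right energy and the right ratio $\|u\|_1/\|u\|_2$. What $P_t$ itself does is weigh all energies at once: $P_{pt}=\int e^{-pt\lambda}d\nu(\lambda)$. One would like to split $\delta_o$ into spectral windows $E_i\delta_o$ of $\Delta$ and apply Lemma 3 in each. But $Q_t=\sum_{i,j}\langle A_tE_j\delta_o,E_i\delta_o\rangle$ has cross terms, of unknown sign, because nothing says that $A_t$ commutes with $\Delta$. Section 5 removes them with the MTP. Without the MTP we need another route, which comes first.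

## 4. Nonamenable graphs: the spectral gap passes to the full process

Let $G$ be nonamenable and $\lambda_0=1-\|P\|>0$ (Lemma 1(ii)). Then $\Delta\ge\lambda_0$, so
$$e^{-t}\le P_t\le e^{-\lambda_0t}.\tag{6}$$
Both sides are exponential, so we need only show that $Q_t$ is squeezed between exponentials.

**Proposition 4.** Theorem 1 holds for nonamenable $G$.

**Step 1 (lower bound).** The purpose is to convert $e^{-pt}$ into a simple random walk probability. By Lemma 3 with $u=\delta_o$ and (6), $Q_t\ge e^{-pt}\ge P_{(p/\lambda_0)t}\ge P_{Ct}$ for every $C\ge p/\lambda_0$.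

**Step 2 (a memoryless piece of the dynamics).** For the upper bound we want $\|S_1\|<1$ on $L^2(m)$, and we look for a part of $S_1$ on which the gap of $P$ is visible. Let $\mathcal Z$ be the event that there is exactly one attempt in $[0,1]$, at time $T$ say, and the chosen edge refreshes at least once in $(0,T)$ and at least once in $(T,1)$. From any starting state
$$\varepsilon:=\mathbb P(\mathcal Z)=e^{-1}\int_0^1(1-e^{-\mu s})(1-e^{-\mu(1-s)})\,ds\in(0,1).$$
Let $Hg(x,\eta)=\mathbb E_{x,\eta}[g(X_1,\eta_1);\mathcal Z]$. On $\mathcal Z$ the chosen edge $e$ is uniform among the edges at $x$; the states $\eta_T(e)$ and $\eta_1(e)$ are independent $\mathrm{Ber}(p)$, independent of $\eta_0$ and of the other edges; and the other edges evolve for time $1$ independently of $\mathcal Z$. So the move is decided by one fresh coin, and the final environment does not know the outcome: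
$$Hg(x,\cdot)=\frac\varepsilon d\sum_{y\sim x}\big[p\,K_{xy}g(y,\cdot)+(1-p)K_{xy}g(x,\cdot)\big],\tag{7}$$
where $K_e$ is the Markov operator on $\Omega$ that resamples $e$ and runs all other edges for time $1$.

**Step 3 (the norm of $H$).** This step transfers the gap. $K_e$ acts independently and $\mathrm{Ber}(p)$-reversibly on each coordinate, so it is symmetric for $\pi_p$ and a contraction of $L^2(\pi_p)$. Put $\hat g(x)=\|g(x,\cdot)\|_{L^2(\pi_p)}$. By (7) and the triangle inequality
$$\|Hg(x,\cdot)\|_{L^2(\pi_p)}\le\frac\varepsilon d\sum_{y\sim x}\big[p\,\hat g(y)+(1-p)\hat g(x)\big]=\varepsilon R\hat g(x),$$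
and so $\|H\|\le\varepsilon\|R\|\le\varepsilon(1-p+p\|P\|)=\varepsilon(1-p\lambda_0)$. Moreover, since $K_{xy}=K_{yx}$, (7) shows that $H$ is symmetric with respect to $m$, on $L^2(m)$ and for nonnegative functions.

**Step 4 (the norm of the rest).** We check that the remainder loses nothing beyond its mass. Let $H'=S_1-H$, that is, $H'g(x,\eta)=\mathbb E_{x,\eta}[g(X_1,\eta_1);\mathcal Z^c]$. It preserves positivity and $H'1=1-\varepsilon$. By Cauchy–Schwarz $|H'g|^2\le(H'1)\,H'(|g|^2)$. By symmetry of $S_1$ and $H$ on nonnegative functions, $\int H'(|g|^2)\,dm=\int|g|^2H'1\,dm$. Hence $\|H'g\|^2\le(1-\varepsilon)^2\|g\|^2$.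

**Step 5 (upper bound).** We combine. $\|S_1\|\le(1-\varepsilon)+\varepsilon(1-p\lambda_0)=1-\varepsilon p\lambda_0=:\theta\in(0,1)$, so by (4), with $c=\log(1/\theta)$,
$$Q_t=\langle S_t(\delta_o\otimes1),\delta_o\otimes1\rangle\le\theta^{\lfloor t\rfloor}\le\theta^{-1}\theta^t=\theta^{-1}e^{-ct}\le\theta^{-1}P_{ct}.$$
With $C=\max(1,\theta^{-1},1/c,p/\lambda_0)$ and the monotonicity of $P$, both inequalities of Theorem 1 hold. $\blacksquare$

For amenable $G$ this says nothing: $0\in\mathrm{spec}(\Delta)$ forces $\lambda_0=0$. By Lemma 1(i) amenable graphs are unimodular, so the remaining case of Theorem 1 will follow from Theorem 2(a). **From now on $G$ is unimodular.**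

## 5. The trace on invariant operators and the bound $Q_t\ge P_{pt}$

Let $\mathcal A$ be the set of bounded operators $A$ on $\ell^2(V)$ that commute with the unitaries $\delta_x\mapsto\delta_{\gamma x}$, $\gamma\in\Gamma$. In terms of kernels $A(x,y)=\langle A\delta_y,\delta_x\rangle$ this says $A(\gamma x,\gamma y)=A(x,y)$. $\mathcal A$ is an algebra closed under adjoints, and it contains every bounded Borel function of each of its self-adjoint elements, because such a function commutes with whatever the element commutes with. It contains $P$, $R$, $\Delta$ and $A_t$. Put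
$$\tau(A)=\langle A\delta_o,\delta_o\rangle=A(o,o).$$
It is positive: $X\le Y$ implies $\tau(C^*XC)\le\tau(C^*YC)$ for $C\in\mathcal A$. In this notation $P_t=\tau(e^{-t\Delta})$ and $Q_t=\tau(A_t)$.

**Lemma 5.** $\tau(AB)=\tau(BA)$ for $A,B\in\mathcal A$.

*Proof.* Let $f(x,y)=A(x,y)B(y,x)$. It is diagonally invariant, and $\sum_y|f(o,y)|<\infty$ by Cauchy–Schwarz. Applying the MTP to the positive and negative parts of $\mathrm{Re}f$ and $\mathrm{Im}f$, $\tau(AB)=\sum_yf(o,y)=\sum_yf(y,o)=\tau(BA)$. $\blacksquare$

Unimodularity is needed here. On the grandparent graph of Section 2 let $A(x,y)=\mathbf 1\{y\text{ is the parent of }x\}$, an invariant bounded kernel. Then $\tau(AA^*)=\sum_yA(o,y)^2=1$, whereas $\tau(A^*A)=\sum_yA(y,o)^2=2$.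

**Proposition 6.** If $G$ is unimodular, then $Q_t\ge P_{pt}$ for all $t\ge0$.

*Proof.* Partition $[0,2]$ into disjoint intervals $I_1,\dots,I_n$ of length $2/n$, and let $E_i=\mathbf 1_{I_i}(\Delta)\in\mathcal A$. The cross terms that stopped us vanish: for $i\ne j$, $\tau(E_iA_tE_j)=\tau(A_tE_jE_i)=0$. So
$$Q_t=\tau(A_t)=\sum_i\tau(E_iA_tE_i)=\sum_i\langle A_tE_i\delta_o,E_i\delta_o\rangle.$$
Where $E_i\delta_o\ne0$, apply Lemma 3 to $u=E_i\delta_o/\|E_i\delta_o\|$, for which $\langle\Delta u,u\rangle\le\sup I_i$, and note $\sup I_i\le\lambda+\frac2n$ for $\lambda\in I_i$: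
$$Q_t\ge\sum_i\|E_i\delta_o\|^2e^{-pt\sup I_i}\ge e^{-2pt/n}\sum_i\int_{I_i}e^{-pt\lambda}\,d\nu(\lambda)=e^{-2pt/n}P_{pt}.$$
Let $n\to\infty$. $\blacksquare$

Since $p\le 1$ and $P$ is nonincreasing, $Q_t\ge P_{pt}\ge P_{Ct}\ge\frac1CP_{Ct}$ for every $C\ge1$. The lower bounds in Theorems 1 and 2 are done.

## 6. Memory as an $M/M/\infty$ queue

For the upper bound we must control the memory. In the true process a remembered state belongs to an edge, and which edge that is depends on the walk. The next construction attaches the memory time to the attempt instead, so that its length is independent of where the walk goes.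

Let $T_1<T_2<\cdots$ be a rate-1 Poisson process, $\sigma_i$ i.i.d. $\mathrm{Exp}(\mu)$, $\xi_i$ i.i.d. $\mathrm{Ber}(p)$, $U_i$ i.i.d. uniform on $\{1,\dots,d\}$, all independent. Enumerate the neighbors of each vertex. The walk starts at $o$. At time $T_i$ it attempts to cross the edge $e_i$ from its current location to its $U_i$-th neighbor. Let $J(i)=\max\{j<i:e_j=e_i\}$, if such $j$ exists. Put
$$a_i=\begin{cases}a_{J(i)}&\text{if }J(i)\text{ exists and }T_{J(i)}+\sigma_{J(i)}>T_i,\\ \xi_i&\text{otherwise,}\end{cases}$$
and let the walk cross $e_i$ if and only if $a_i=1$. Thus $\sigma_j$ plays the role of the time from attempt $j$ to the next refresh of its edge.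

**Lemma 7.** This walk has the law of the walk co-ordinate started from $o$ with $\eta_0\sim\pi_p$.

*Proof.* Condition on $T_i=t_i$ in both processes, and fix $u_1,\alpha_1,\dots,u_n,\alpha_n$. On $\{U=u,a=\alpha\}$ the edges $e_i$, the locations and the indices $J(i)$ are determined.

In the true process let $a_i$ be the state of $e_i$ at time $t_i$. The environment is independent of the attempt times and choices, so the probability of $\{U=u,a=\alpha\}$ is $d^{-n}\prod_e\mathbb P(\eta_{t_i}(e)=\alpha_i\text{ for all }i\text{ with }e_i=e)$. Each edge is a stationary Markov chain with transitions (3), so this equals $d^{-n}\prod_iq_i$ with $q_i=\mathrm{Ber}_p(\alpha_i)$ if $J(i)$ does not exist, and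
$$q_i=e^{-\mu(t_i-t_j)}\mathbf 1\{\alpha_i=\alpha_j\}+(1-e^{-\mu(t_i-t_j)})\mathrm{Ber}_p(\alpha_i)\quad\text{if }J(i)=j.$$

In the construction, given $U=u$, the event $\{a=\alpha\}$ is the intersection over $i$ of these: $\xi_i=\alpha_i$ if $J(i)$ does not exist; and, if $J(i)=j$, either $\sigma_j>t_i-t_j$ and $\alpha_i=\alpha_j$, or $\sigma_j\le t_i-t_j$ and $\xi_i=\alpha_i$. The map $J$ is injective, because $i$ is the next attempt after $J(i)$ on the same edge. So different $i$ involve disjoint sets of the independent variables $\sigma_{J(i)},\xi_i$, and the probability is again $d^{-n}\prod_iq_i$. $\blacksquare$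

Now view $i$ as a customer present in a queue during $[T_i,T_i+\sigma_i)$. Arrivals have rate $1$ and each customer leaves at rate $\mu$ independently: an $M/M/\infty$ queue, started empty. Let $\mathcal Q=(T_i,\sigma_i)_{i\ge1}$, which is independent of all $U_i$ and $\xi_i$.

**Definition (good attempt).** Call $i$ *good* if the system is empty just before $T_i$ and $T_i+\sigma_i\le T_{i+1}$. Let $M(t)$ be the number of good $i$ with $T_i\le t$.

A good attempt uses no memory and leaves none behind for the next attempt. For example, let $T=(1,\,2,\,3,\,4.2,\,5,\dots)$ and $\sigma=(0.5,\,1.7,\,0.4,\,0.3,\dots)$. Customer $1$ arrives to an empty system and leaves at $1.5\le2$: good. Customer $2$ leaves at $3.7>3$: not good. Customer $3$ finds customer $2$ present: not good; it leaves at $3.4$. Customer $4$ finds the system empty and leaves at $4.5\le5$: good. So the attempts are cut as (good), block $\{2,3\}$, (good), and so on. In that block $\sigma_2$ covers $T_3$, so if attempts $2$ and $3$ use the same edge it has the same state: on $\mathbb Z$ the chance that attempts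 $2$ and $3$ together bring the walker back to its starting point is (1) with $q=1$.

**Lemma 8.** Let $n$ be the number of arrivals up to $t$ and $M=M(t)$. Almost surely
$$\mathbb P(X_t=o\mid\mathcal Q)=\tau(B_0RB_1R\cdots RB_M),\tag{8}$$
where $B_0,\dots,B_M\in\mathcal A$ are contractions of $\ell^2(V)$ depending on $\mathcal Q$.

*Proof.* **Step 1 (the weight of a word).** This step turns the probability into a sum over trajectories. For a word $(x_0,e_1,x_1,\dots,e_n,x_n)$ with $x_0=o$ put $\alpha_i=\mathbf 1\{x_i\ne x_{i-1}\}$. Given $\mathcal Q$, the walk follows this word with probability $d^{-n}\prod_{i\le n}w_i$, where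
$$w_i=\begin{cases}\mathbf 1\{\alpha_i=\alpha_{J(i)}\}&\text{if }J(i)\text{ exists and }T_{J(i)}+\sigma_{J(i)}>T_i,\\ \mathrm{Ber}_p(\alpha_i)&\text{otherwise.}\end{cases}$$
Indeed each $U_i$ must select $e_i$, and the state $a_i$ is either copied from $a_{J(i)}$ or is the fresh $\xi_i$.

**Step 2 (factorization at good attempts).** We show that memory never crosses a good attempt. Let $i_1<\dots<i_M\le n$ be the good indices; block $l$ is the (possibly empty) set of indices strictly between $i_l$ and $i_{l+1}$, with block $0$ before $i_1$ and block $M$ after $i_M$ up to $n$. Every $j<i_l$ has departed by $T_{i_l}$, and $i_l$ itself has departed by $T_{i_l+1}$. Hence the first case of $w_i$ never occurs for good $i$, and for $i$ in a block it can occur only when $J(i)$ is in the same block. Then $J(i)$ is the last index before $i$ within the block that uses $e_i$. So each $w_i$ depends only on the piece of the word containing $i$, and $\prod_iw_i$ factorizes over good steps and blocks.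

**Step 3 (kernels).** We identify the factors. A good step has weights $\frac pd$ for each neighbor and $1-p$ in total for staying: this is $R$. Let $B_l(x,y)$ be the sum over words of the length of block $l$ from $x$ to $y$ of $d^{-\text{length}}$ times the product of the $w_i$ in the block, with $B_l=I$ for an empty block. Summing over all words from $o$ to $o$ gives $\mathbb P(X_t=o\mid\mathcal Q)=(B_0RB_1R\cdots RB_M)(o,o)$.

**Step 4 ($B_l$ is a contraction in $\mathcal A$).** This is what the next section needs. Given the earlier part of a word, for each of the $d$ choices of $e_i$ the sum of $w_i$ over $\alpha_i\in\{0,1\}$ is $1$ in both cases; so $B_l$ has row sums $1$. An automorphism maps words to words and preserves which edges coincide and all $\alpha_i$, hence the weights; so $B_l$ is $\Gamma$-invariant. By the MTP, $\sum_xB_l(x,o)=\sum_xB_l(o,x)=1$, and by transitivity all column sums are $1$. A nonnegative kernel with all row and column sums $1$ is a contraction of $\ell^2(V)$ by Schur's test. $\blacksquare$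

Step 4 is a second use of unimodularity: the kernel $\mathbf 1\{y\text{ is the parent of }x\}$ on the grandparent graph is invariant with row sums $1$ and column sums $2$.

## 7. A Hölder inequality for words in $R$ and contractions

In (8) the operator $R$ occurs $M(t)$ times and the rest are contractions, so we hope for $\mathbb P(X_t=o\mid\mathcal Q)\le\tau(|R|^{M(t)})$, a quantity of the simple random walk alone.

**The case of $\mathbb Z$.** All operators in (8) are translation invariant, so they are convolutions and commute. In Fourier variables $R$ is multiplication by the real function $\hat R(\theta)=1-p+p\cos\theta$, $B_l$ is multiplication by a function with $|\hat B_l|\le1$, and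
$$\tau(B_0RB_1\cdots RB_M)=\frac1{2\pi}\int_{-\pi}^{\pi}\hat R^M\,\hat B_0\cdots\hat B_M\,d\theta\le\frac1{2\pi}\int_{-\pi}^{\pi}|\hat R|^M\,d\theta=\tau(|R|^M).$$

**Where this stops.** For a general $G$ the operators need not commute, and the $R$'s cannot be gathered. For a general vector state the wished-for inequality is false. On $\mathbb C^2$ take $R=\mathrm{diag}(\frac12,1)$, $B$ the swap of the basis vectors $\epsilon_1,\epsilon_2$. Then $RBRB\,\epsilon_1=RBR\,\epsilon_2=RB\,\epsilon_2=R\,\epsilon_1=\frac12\epsilon_1$, so $\langle RBRB\epsilon_1,\epsilon_1\rangle=\frac12$, while $\langle|R|^2\epsilon_1,\epsilon_1\rangle=\frac14$. With the normalized trace instead, $\frac12\mathrm{tr}(RBRB)=\frac12\le\frac58=\frac12\mathrm{tr}(R^2)$. Our $\tau$ is a vector state, but by Lemma 5 it is also a trace, and that suffices.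

**Lemma 9.** Let $R=R^*\in\mathcal A$, $\|R\|\le1$, and let $B_1,\dots,B_m\in\mathcal A$ be contractions, $m\ge1$. Then $|\tau(RB_1RB_2\cdots RB_m)|\le\tau(|R|^m)$.

*Proof.* For $n=2^k$, $k\ge1$, put $\|A\|_n=\tau((A^*A)^{n/2})^{1/n}$. By cyclicity $\tau((AA^*)^{q})=\tau(A(A^*A)^{q-1}A^*)=\tau((A^*A)^{q})$ for integers $q\ge1$, so $\|A^*\|_n=\|A\|_n$. Directly from the definition, $\|A^*A\|_n=\tau((A^*A)^n)^{1/n}=\|A\|_{2n}^2$, and likewise $\|AA^*\|_n=\|A^*\|_{2n}^2=\|A\|_{2n}^2$.

**Step 1 (Hölder's inequality with dyadic exponents).** We show, for $n=2^k$ and $k\ge1$,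
$$(H_n):\qquad|\tau(A_1\cdots A_n)|\le\prod_{i\le n}\|A_i\|_n\quad\text{for }A_i\in\mathcal A.$$
For $n=2$, $|\tau(A_1A_2)|=|\langle A_2\delta_o,A_1^*\delta_o\rangle|\le\|A_2\|_2\|A_1^*\|_2=\|A_1\|_2\|A_2\|_2$, as $\|A\delta_o\|^2=\tau(A^*A)$. Assume $(H_n)$. The word $(B^*A^*AB)^{n/2}$ becomes, after moving its first letter $B^*$ to the end, an alternating product of $n/2$ factors $A^*A$ and $n/2$ factors $BB^*$. By cyclicity and $(H_n)$,
$$\|AB\|_n^n=\tau\big((B^*A^*AB)^{n/2}\big)=\tau\big((A^*A\,BB^*)^{n/2}\big)\le\|A^*A\|_n^{n/2}\|BB^*\|_n^{n/2}=\|A\|_{2n}^n\|B\|_{2n}^n.$$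
Hence, grouping the letters in pairs and using $(H_n)$ once more,
$$|\tau(A_1\cdots A_{2n})|\le\prod_{j\le n}\|A_{2j-1}A_{2j}\|_n\le\prod_{i\le2n}\|A_i\|_{2n},$$
which is $(H_{2n})$.

**Step 2 (contractions do not increase the norm).** We show $\|TB\|_n\le\|T\|_n$ for $T=T^*\in\mathcal A$, $B\in\mathcal A$ a contraction, $n=2^k$, $k\ge1$. Let $q=n/2$, $X=TBB^*T$, $Y=T^2$. Then $0\le X\le Y$, and $\|TB\|_n^n=\|(TB)^*\|_n^n=\tau(X^q)$. If $q=1$, positivity gives $\tau(X)\le\tau(Y)=\|T\|_2^2$. If $q\ge2$, a power of $2$, then
$$\tau(X^q)\le\tau\big(X^{(q-1)/2}\,Y\,X^{(q-1)/2}\big)=\tau(X^{q-1}Y)\le\|X\|_q^{q-1}\|Y\|_q=\tau(X^q)^{(q-1)/q}\,\tau(Y^q)^{1/q}$$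
by positivity, cyclicity and $(H_q)$. If $\tau(X^q)=0$ there is nothing to show; otherwise divide to get $\tau(X^q)\le\tau(Y^q)=\tau(|T|^n)=\|T\|_n^n$.

**Step 3 (words of dyadic length).** Combining, for $T=T^*\in\mathcal A$, contractions $B_i\in\mathcal A$, and $n=2^k$, $k\ge1$,
$$|\tau(TB_1\cdots TB_n)|\le\prod_{i\le n}\|TB_i\|_n\le\|T\|_n^n=\tau(|T|^n).\tag{9}$$

**Step 4 (general length).** We reduce arbitrary $m$ to (9) by chopping $R$ into small powers. Write $R=|R|U$ with $U=\mathrm{sgn}(R)\in\mathcal A$, a contraction. For $k\ge1$ let $j=\lceil2^k/m\rceil$ and $T=|R|^{1/j}$, so that $RB_i=T^jUB_i$ and $jm\ge2^k$. The word $RB_1\cdots RB_m$ starts with $T$ and contains $jm$ copies of $T$. Keep the first $2^k$ copies. Whatever stands between two consecutive kept copies ($I$ or some $UB_i$), and everything after the last kept copy (including the remaining copies of $T$, which are contractions since $\|R\|\le1$), is a contraction in $\mathcal A$. So the word is $TC_1\cdots TC_{2^k}$ with contractions $C_i\in\mathcal A$, and (9) bounds $|\tau|$ by $\tau(T^{2^k})=\tau(|R|^{2^k/j})$.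 As $k\to\infty$, $2^k/j\to m$, and dominated convergence in the spectral measure of $|R|$ at $\delta_o$, which lives on $[0,1]$, gives $\tau(|R|^m)$. $\blacksquare$

For $M\ge1$, cyclicity rewrites (8) as $\tau(RB_1R\cdots B_{M-1}R(B_MB_0))$, and $B_MB_0$ is a contraction in $\mathcal A$. So Lemma 9 gives, almost surely,
$$\mathbb P(X_t=o\mid\mathcal Q)\le\tau(|R|^{M(t)}),\qquad|R|^0:=I;\tag{10}$$
for $M=0$ the right side is $1$.

## 8. The number of good attempts grows linearly

**Lemma 10.** For every $c_1\in(0,\kappa)$ there are $C_2,c_2>0$ depending only on $\mu,c_1$ with $\mathbb P(M(t)<c_1t)\le C_2e^{-c_2t}$ for all $t\ge0$.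

*Proof.* The queue starts empty, so time splits into cycles: an idle period of law $\mathrm{Exp}(1)$, then a busy period that starts with one customer and lasts until the system is next empty. Let $D_k$ be the durations of the cycles, $D_k=\mathrm{Exp}(1)+W_k$ with independent summands. The first customer of each cycle finds the system empty, and no other customer does. Let $G_k$ be the indicator that the first customer of cycle $k$ is good, that is, leaves before the next arrival. The pairs $(D_k,G_k)$ are i.i.d., and $\mathbb P(G_k=1)=\mathbb P(\mathrm{Exp}(\mu)\le\mathrm{Exp}(1))=\frac\mu{1+\mu}$. (That busy periods are finite is shown in Step 1.)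

**Step 1 (the mean busy period).** We need $\mathbb E D_k\le e^{1/\mu}$. Let $N_u$ be the queue length, with generator $\mathcal Lf(n)=f(n+1)-f(n)+\mu n(f(n-1)-f(n))$. We look for $g$ with $g(0)=0$ and $\mathcal Lg=-1$ on $\{1,2,\dots\}$. With $\delta_n=g(n)-g(n-1)$ this reads $\mu n\delta_n=1+\delta_{n+1}$, which is solved by
$$\delta_n=\sum_{k\ge1}\mu^{-k}\frac{(n-1)!}{(n+k-1)!},$$
since $\mu n\delta_n=\sum_{k\ge1}\mu^{-(k-1)}\frac{n!}{(n+k-1)!}=1+\sum_{k\ge1}\mu^{-k}\frac{n!}{(n+k)!}=1+\delta_{n+1}$. Each summand $\mu^{-k}\frac1{n(n+1)\cdots(n+k-1)}$ decreases in $n$, so $0<\delta_n\le\delta_1=e^{1/\mu}-1=:\beta$. Let $g(n)=\sum_{k\le n}\delta_k\ge0$.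

Let $N_0=1$, let $W$ be the hitting time of $0$ and $\rho_m$ the hitting time of $m\ge2$. As $N_u\le1+\#\text{arrivals}$, the process does not explode and $\rho_m\to\infty$ almost surely. Up to $W\wedge\rho_m$ the state space is finite, so Dynkin's formula gives
$$\mathbb E[u\wedge W\wedge\rho_m]=g(1)-\mathbb E[g(N_{u\wedge W\wedge\rho_m})]\le g(1)=\beta.$$
Letting $m\to\infty$ and $u\to\infty$, $\mathbb E[W]\le\beta$; in particular $W<\infty$ almost surely. So $\mathbb ED_k\le1+\beta=e^{1/\mu}$.

**Step 2 (an exponential moment).** The Chernoff bound below needs $\mathbb E[e^{xW}]<\infty$ for some $x>0$. Let $0<s\le1/\beta$ and $n\ge1$. Using $e^x-1\le x+x^2$ on $[0,1]$, $e^{-x}-1\le-x+x^2/2$ on $[0,\infty)$, and $\mu n\delta_n=1+\delta_{n+1}\le1+\beta$,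
$$\frac{\mathcal Le^{sg}(n)}{e^{sg(n)}}=(e^{s\delta_{n+1}}-1)+\mu n(e^{-s\delta_n}-1)\le s(\delta_{n+1}-\mu n\delta_n)+s^2\big(\delta_{n+1}^2+\tfrac12\mu n\delta_n^2\big)\le-s+s^2\big(\beta^2+\tfrac12(1+\beta)\beta\big),$$
which is at most $-\frac s2$ once $s$ is small. Fix such an $s$. Then $F(u,n)=e^{su/2}e^{sg(n)}$ satisfies $(\partial_u+\mathcal L)F\le0$ for $n\ge1$, so $F$ along the process stopped at $W\wedge\rho_m$ is a supermartingale. Since $g\ge0$, $\mathbb E[e^{(s/2)(u\wedge W\wedge\rho_m)}]\le e^{sg(1)}=e^{s\beta}$. By Fatou's lemma $\mathbb E[e^{(s/2)W}]\le e^{s\beta}<\infty$.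

**Step 3 (counting).** We combine the two estimates. Since $c_1<\kappa$, choose $b<e^{-1/\mu}$ with $b\frac\mu{1+\mu}>c_1$, and let $k=\lfloor bt\rfloor$. If $D_1+\dots+D_k\le t$, the first $k$ cycles are finished by time $t$ and $M(t)\ge G_1+\dots+G_k$. Hence
$$\mathbb P(M(t)<c_1t)\le\mathbb P(D_1+\dots+D_k>t)+\mathbb P(G_1+\dots+G_k<c_1t).$$
For the first term, $t\ge k/b$ and $1/b>e^{1/\mu}\ge\mathbb ED_1$. For $x>0$ the term is at most $(e^{-x/b}\,\mathbb E e^{xD_1})^k$; the logarithm of the base is finite for small $x>0$, vanishes at $x=0$ and has right derivative $\mathbb ED_1-\frac1b<0$ there, so for some $x$ the bound is $e^{-c'k}$ with $c'>0$. For the second, $c_1t<\frac{c_1}b(k+1)$ and $\frac{c_1}b<\frac\mu{1+\mu}=\mathbb EG_1$; so for $k$ large $\frac{c_1}b(k+1)\le\rho k$ with a fixed $\rho<\mathbb EG_1$, and the Chernoff bound for bounded i.i.d. variables gives $e^{-c''k}$ with $c''>0$. Since $k\ge bt-1$, the claim holds for large $t$, and small $t$ are absorbed in $C_2$. $\blacksquare$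

## 9. The upper bounds, and the optimality of $p$

**Step 1 (from $|R|$ to simple random walk).** We bound $\tau(|R|^s)$ by $P_{ps}$; the only obstacle is the part of the spectrum where $R=I-p\Delta$ is negative. Let $r=(2p-1)_+<1$. For $\lambda\in[0,2]$ and $s>0$,
$$|1-p\lambda|^s\le e^{-ps\lambda}+r^s.$$
Indeed, if $p\lambda\le1$, use $0\le1-p\lambda\le e^{-p\lambda}$; if $p\lambda>1$, then $0<p\lambda-1\le2p-1=r$. Integrating against $\nu$, $\tau(|R|^s)\le P_{ps}+r^s$. Also $s\mapsto\tau(|R|^s)$ is nonincreasing, as $\|R\|\le1$.

**Step 2 (the basic inequality).** We average (10) over the queue. Let $c_1\in(0,\kappa)$ and $t>0$. On $\{M(t)\ge c_1t\}$ the bound (10) is at most $\tau(|R|^{c_1t})$; on the complement bound the probability by $1$. With Lemmas 7 and 10 and Step 1,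
$$Q_t\le\mathbb P(M(t)<c_1t)+\tau(|R|^{c_1t})\le C_2e^{-c_2t}+P_{pc_1t}+r^{c_1t}.\tag{11}$$

**Step 3 (proof of Theorem 2(a)).** We absorb the exponential terms, using only $P_t\ge e^{-t}$. Fix $c_1=\kappa/2$ and $c=\min(c_2,\,pc_1,\,c_1\log(1/r))$, with $\log(1/0)=\infty$. Then $e^{-c_2t}$ and $r^{c_1t}$ are at most $e^{-ct}\le P_{ct}$, and $P_{pc_1t}\le P_{ct}$. So (11) gives $Q_t\le(C_2+2)P_{ct}$ for $t>0$, and $Q_0=1=P_0$. Hence $Q_t\le CP_{t/C}$ with $C=\max(C_2+2,1/c)$, which depends only on $p,\mu$. With Proposition 6, Theorem 2(a) is proved. $\blacksquare$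

**Step 4 (proof of Theorem 1).** We assemble the cases. Nonamenable $G$ is Proposition 4. Amenable $G$ is unimodular by Lemma 1(i); the upper bound is Theorem 2(a), and $Q_t\ge P_{pt}\ge\frac1CP_{Ct}$ for every $C\ge1$ was noted after Proposition 6. $\blacksquare$

**Step 5 (proof of Theorem 2(b)).** For amenable $G$ the exponential terms can be absorbed without slowing the time scale. The lower bound is Proposition 6, as $G$ is unimodular. For the upper bound let $\delta>0$. By Lemma 1(iii), $0\in\mathrm{spec}(\Delta)$, so the projection $E=\mathbf 1_{[0,\delta)}(\Delta)\in\mathcal A$ is nonzero. If $E\delta_o=0$, then by equivariance and transitivity $E\delta_x=0$ for all $x$, so $E=0$, a contradiction. Hence $\nu_\delta:=\|E\delta_o\|^2=\nu([0,\delta))>0$ and, by (2),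
$$P_t\ge\nu_\delta e^{-\delta t}\qquad\text{for every }\delta>0,\ t\ge0.$$
Given $a\in(0,p\kappa)$ choose $c_1\in(a/p,\kappa)$, then $\delta$ with $\delta pc_1\le\min(c_2,c_1\log(1/r))$. Both $e^{-c_2t}$ and $r^{c_1t}$ are at most $e^{-\delta pc_1t}\le\nu_\delta^{-1}P_{pc_1t}$. So (11) gives $Q_t\le CP_{pc_1t}\le CP_{at}$ with $C=1+(C_2+1)/\nu_\delta$ for $t>0$; at $t=0$ it is trivial. $\blacksquare$

**Step 6 (proof of Theorem 2(c)).** We compare first derivatives at $t=0$. By (5) and $R(o,o)=1-p$, $Q_t=e^{-t}+te^{-t}(1-p)+O(t^2)=1-pt+O(t^2)$. Since $\langle\Delta\delta_o,\delta_o\rangle=1$, $P_{at}=1-at+O(t^2)$. So $Q_t\ge P_{at}$ for arbitrarily small $t>0$ forces $a\ge p$. $\blacksquare$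

**Remark (dependence of the constants).** In the unimodular case, in particular for all Cayley graphs and all amenable transitive graphs, the constant in Theorem 1 depends only on $(p,\mu)$. In the non-unimodular case, which is nonamenable by Lemma 1(i), the constant obtained in Section 4 depends on $G$ only through $\|P\|$. There the inequality $P_{pt}\le Q_t$ is not claimed; what is proved is $Q_t\ge e^{-pt}$.
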